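# Badly approximable targets of an interval exchange can have dimension zero

## 1. Rotations suggest dimension one

Take a map $T$ of the unit interval, follow the orbit $x,Tx,T^2x,\dots$ of one point, and ask which points $y$ are never approached faster than $1/i$ at time $i$. For circle rotations there are plenty of such $y$. We ask whether the same is true for interval exchanges. The question comes from Jon Chaika, "Shrinking targets for IETs: Extending a theorem of Kurzweil", arXiv:0910.2694 (2009).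

**Definition (interval exchange).** Fix $d\ge2$, points $0=\beta_0<\beta_1<\dots<\beta_d=1$, intervals $I_j=[\beta_{j-1},\beta_j)$, and a permutation $\pi$ of $\{1,\dots,d\}$. The interval exchange transformation (IET) $T:[0,1)\to[0,1)$ translates each $I_j$ so that the images appear in $[0,1)$ in the order given by $\pi$. It is a bijection. We assume throughout that $\pi$ is *irreducible*, that is, $\pi(\{1,\dots,k\})\ne\{1,\dots,k\}$ for $1\le k<d$, and that $T$ is *minimal*, that is, every orbit is dense.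

I describe $\pi$ by the order of the images. Irreducibility then says that for no $k<d$ the first $k$ images are those of $I_1,\dots,I_k$. The points $\beta_j$ need not be genuine discontinuities.

**Definition (badly approximable targets).** $\mathrm{BA}(T,x)=\{y\in[0,1):\liminf_{i\to\infty} i\,|T^ix-y|>0\}$, where $|u-v|$ is the ordinary absolute value.

**Definition (gauge).** A gauge is a nondecreasing $\varphi:[0,\infty)\to[0,\infty)$ with $\varphi(0)=0=\lim_{r\to0}\varphi(r)$. Its Hausdorff measure is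
$$\mathcal H^\varphi(E)=\lim_{\rho\to0}\ \inf\Big\{\sum_k\varphi(\operatorname{diam}W_k):\ E\subset\bigcup_kW_k,\ \operatorname{diam}W_k\le\rho\Big\}.$$

For $\varphi(r)=r^\sigma$ with $\sigma>0$ this is the usual $\mathcal H^\sigma$, and $\dim_HE=\inf\{\sigma:\mathcal H^\sigma(E)=0\}$. Two examples will be used. A countable set is $\mathcal H^\varphi$-null for every gauge: cover it by its points and use $\varphi(0)=0$. And let $\varphi(r)=1/\log(1/r)$ for $0<r\le1/e$, $\varphi(r)=1$ for $r\ge 1/e$. For every $\sigma>0$ we have $r^\sigma\le\varphi(r)$ for small $r$, so $\mathcal H^\varphi(E)=0$ forces $\mathcal H^\sigma(E)=0$ for all $\sigma>0$, hence $\dim_HE=0$.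

**Known fact (rotations).** Let $R_\theta(y)=y+\theta\bmod1$ on $\mathbb R/\mathbb Z$ and let $\|\cdot\|$ be the distance to the nearest integer. For every $x$ and $\theta$, the set $\{y:\liminf_{i\to\infty}i\,\|y-R_\theta^i(x)\|>0\}$ has Hausdorff dimension $1$.

The natural guess is that $\dim_H\mathrm{BA}(T,x)=1$ for every minimal irreducible $T$ and every $x$. Let us test it.

**Two intervals.** The only irreducible image order is $I_2I_1$, so $T$ is a rotation $y\mapsto y+\theta\bmod 1$. Since $|u-v|\ge\|u-v\|$, $\mathrm{BA}(T,x)$ contains the set of the known fact. The guess is right.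

**Three intervals.** The first image must not be that of $I_1$ and the last must not be that of $I_3$. This leaves $I_2I_3I_1$ and $I_3I_1I_2$, which are rotations, and $I_3I_2I_1$. For the last one put $\ell_j=|I_j|$, $\Lambda=1+\ell_2$, $\theta=\ell_2+\ell_3$, and let $R$ be the rotation by $\theta$ of $\mathbb R/\Lambda\mathbb Z$, with $[0,1)\subset[0,\Lambda)$.

* On $I_1$: $Ry=y+\ell_2+\ell_3=Ty$.
* On $I_3$: $Ry=y+\theta-\Lambda=y-\ell_1-\ell_2=Ty$.
* On $I_2=[\ell_1,\ell_1+\ell_2)$: $Ry=y+\theta\in[1,\Lambda)$, and $R^2y=y+2\theta-\Lambda=y+\ell_3-\ell_1=Ty$.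

So $T^ix=R^{m_i}x$ with $i\le m_i\le2i$. Let $\operatorname{dist}$ be the distance on $\mathbb R/\Lambda\mathbb Z$ and $G=\{y:\liminf_m m\operatorname{dist}(R^mx,y)>0\}$. By the known fact, rescaled by the factor $\Lambda$, $\dim_HG=1$. Since $\operatorname{dist}(R^mx,Ry)=\operatorname{dist}(R^{m-1}x,y)$ and $m/(m-1)\to1$, we have $RG=G$. As $\mathbb R/\Lambda\mathbb Z=[0,1)\cup R(I_2)$, it follows that $G=(G\cap[0,1))\cup R(G\cap I_2)$. The second set is an isometric copy of a subset of the first, so $\dim_H(G\cap[0,1))=1$. For $y\in G\cap[0,1)$,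
$$i\,|T^ix-y|\ \ge\ \tfrac{m_i}2\operatorname{dist}(R^{m_i}x,y),$$
and the liminf of the right side is positive. So $G\cap[0,1)\subset\mathrm{BA}(T,x)$, and the guess is right for $d=3$ too.

## 2. What fails for five intervals, and the two theorems

**Theorem 1.** For every gauge $\varphi$ there are a minimal IET $T$ of $5$ intervals, whose images appear in the (irreducible) order $I_3,I_1,I_5,I_2,I_4$, and a point $x\in[0,1)$, with $\mathcal H^\varphi(\mathrm{BA}(T,x))=0$. With $\varphi(r)=1/\log(1/r)$ for small $r$ this gives $\dim_H\mathrm{BA}(T,x)=0$.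

**Theorem 2.** (a) If $d\le3$, then $\dim_H\mathrm{BA}(T,x)=1$ for all minimal irreducible $T$ and all $x$. (b) For each $d\ge5$ the conclusion of Theorem 1 holds with $d$ intervals (in the sense of the definition above, where the $\beta_j$ need not be genuine discontinuities).

So the guess is false. Part (a) was just proved. The case $d=4$ is not settled here. Before the construction, let us see where three reasonable arguments stop.

*Hiding $T$ inside a rotation.* For $I_3I_2I_1$ we wrote $T$ on each $I_j$ as a power of one rotation $R$ by $\theta$ of $\mathbb R/\Lambda\mathbb Z$. Whenever this is possible, every displacement $Ty-y$ lies in $\mathbb Z\theta+\mathbb Z\Lambda$. So it is impossible as soon as three displacements of $T$ are linearly independent over $\mathbb Q$, and five intervals leave room for that (Section 4).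

*Deleting neighborhoods.* The points $y$ with $i|T^ix-y|\ge c$ for all $i\ge1$ are what remains after deleting the interval of radius $c/i$ around each $T^ix$. In the time block $2^k\le i<2^{k+1}$ one deletes at most $2^k$ intervals of length at most $2c/2^k$, of total length at most $2c$. To bound the dimension of what remains from below, one wants to delete a small proportion of *each* surviving interval $J$, so one needs about $2^k|J|$ orbit points in $J$, and not many more. The count above controls only the average over $[0,1)$. If the orbit spends a long initial time inside a set of small measure $\eta$, spread evenly there, the deletion can remove that whole set already for $c$ of order $\eta$. This suggests how to build a counterexample.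

*One small set per scale.* Suppose that at each of infinitely many scales some set of measure $\eta$ is swept early in this way. If the sets are spread well, almost every $y$ lies in infinitely many of them, so $\mathrm{BA}(T,x)$ has measure zero. This says nothing about dimension. The numbers with a base-$M$ expansion that avoids the digit $0$ miss a set of proportion $1/M$ at every scale and form a null set, yet that set consists of $M-1$ copies of itself scaled by $1/M$ and has dimension $\log(M-1)/\log M$, close to $1$. To get dimension $0$ we must catch *every* $y$, within finitely many scales, apart from an exceptional set that we can make as thin as we like by other means.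

## 3. Sweeping a tower and draining a reservoir

**The constant of a sweep is the mass of the tower.** Suppose an interval $S=[0,\alpha)$ travels by translations through $q$ disjoint levels during $q$ steps of $T$ and then comes back shifted to the right by $\delta$. The union of the levels is a tower of mass $A=\alpha q$. Let the orbit of $x$ enter near the left end of $S$ at time $\sigma$. It crosses $S$ in about $\alpha/\delta$ rounds, by time about $\sigma+\alpha q/\delta$, and leaves in every level a trail with gaps $\delta$. So each $y$ in the tower has some $i$ with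
$$i\,|T^ix-y|\ \lesssim\ \Big(\sigma+\frac{\alpha q}{\delta}\Big)\delta\ =\ A+\sigma\delta .$$
If $\sigma\delta$ is negligible, a tower of small mass yields a small constant.

**Forcing every point through a small tower.** At every scale $t$ the interval will be, up to a thin rest set, a union of three towers $U_1^t,U_2^t,U_3^t$ (an A-stage), and then a union of two towers $V_1^t,V_2^t$ (a B-stage). Passing from A-stage $t$ to B-stage $t$, tower $U_2$ is split: a share joins $U_1$ to form $V_1$, the other share joins $U_3$ to form $V_2$. Passing from B-stage $t$ to A-stage $t+1$, $V_1$ is split into $U_1$ and a part of $U_2$, and $V_2$ into $U_3$ and a part of $U_2$. A point can thus go from the side of tower $1$ to the side of tower $3$ *only through tower $2$*. If $U_2$ always has mass of order $\eta$ and is swept early, every point that crosses is caught. If after finitely many scales almost nothing is left in tower $1$, then the remainder is a tower of small mass, and we sweep it as well.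

Here is an idealized run, ignoring the rest sets, with $\eta=0.1$. A *regular* scale splits $V_1$ in the ratio $0.9:0.1$ into $U_1,U_2$; splits $V_2$ in the ratio $0.1:0.9$ into $U_2,U_3$; and gives the share $0.1$ of $U_2$ to $V_1$, the share $0.9$ to $V_2$. From masses $(1,0)$ of $(V_1,V_2)$ we get $(0.9,\,0.1,\,0)$ for the $U_j$, then $(0.91,0.09)$, then $(0.819,0.1,0.081)$, then $(0.829,0.171)$. The mass of $V_1$ follows $B\mapsto0.9\,B+0.01$ and drains to $0.1$. To start afresh we use a *reset* scale: split $V_1$ equally, $V_2$ in the ratio $1:0.1$ into $U_2,U_3$, and give the share $0.9$ of $U_2$ to $V_1$. From $(0.1,0.9)$ this gives about $(0.05,\,0.868,\,0.082)$, then about $(0.831,\,0.169)$: now $V_2$ is small and gets swept, and $V_1$ starts to drain again. Over windows of scales with $\eta\to0$, every point outside the rest sets is caught with constants tending to $0$.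

**Thin rests.** The rest sets consist of a number of levels that is determined by integers, while the lengths of these levels can be chosen later and arbitrarily small. This gives $\mathcal H^\varphi$-nullness for any gauge.

It remains to find exchanges that realize this scheme.

## 4. Two families of piecewise translations

All intervals are half-open $[\cdot,\cdot)$; all maps are piecewise translations. For vectors, $|\cdot|$ is the $\ell^1$ norm; for sets, it is Lebesgue measure. For $\alpha\in\mathbb R^3_{\ge0}$ and $\beta\in\mathbb R^2_{\ge0}$ put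
$$\delta(\beta)=(\beta_1,\ \beta_1+\beta_2,\ \beta_2),\qquad\varepsilon(\alpha)=(\alpha_1+\alpha_2,\ \alpha_2+\alpha_3).$$

**Definition (type A).** For $\alpha,\beta>0$ and $\delta=\delta(\beta)$, $A(\alpha;\beta)$ is the bijection of $C_1\sqcup C_2\sqcup C_3$, $C_j=[0,\alpha_j+\delta_j)$, with the seven pieces

* $S_j$: $w\in[0,\alpha_j)\subset C_j\mapsto w+\delta_j\in C_j$, for $j=1,2,3$;
* $X_1$: $\alpha_1+u\in C_1\mapsto u\in C_2$, for $0\le u<\beta_1$;
* $X_3$: $\alpha_3+u\in C_3\mapsto\beta_1+u\in C_2$, for $0\le u<\beta_2$;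
* $X_{21}$: $\alpha_2+u\in C_2\mapsto u\in C_1$, for $0\le u<\beta_1$;
* $X_{22}$: $\alpha_2+\beta_1+u\in C_2\mapsto u\in C_3$, for $0\le u<\beta_2$.

It is a bijection: $C_1$ is filled by the images of $X_{21},S_1$, $C_2$ by those of $X_1,X_3,S_2$, and $C_3$ by those of $X_{22},S_3$, in this order. Inside each $C_j$ points drift to the right by $\delta_j$. From $C_1$ and $C_3$ they pass to $C_2$, and from $C_2$ to $C_1$ or $C_3$.

**Definition (type B).** For $\alpha,b>0$ and $\varepsilon=\varepsilon(\alpha)$, $B(\alpha;b)$ is the bijection of $D_1\sqcup D_2$, $D_i=[0,b_i+\varepsilon_i)$, with the six pieces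

* $S_i'$: $\varepsilon_i+u\in D_i\mapsto u\in D_i$, for $0\le u<b_i$, $i=1,2$;
* $Y_1$: $u\in D_1\mapsto b_1+u\in D_1$, for $0\le u<\alpha_1$;
* $Y_{12}$: $\alpha_1+u\in D_1\mapsto b_2+\alpha_3+u\in D_2$, for $0\le u<\alpha_2$;
* $Y_3$: $u\in D_2\mapsto b_2+u\in D_2$, for $0\le u<\alpha_3$;
* $Y_{22}$: $\alpha_3+u\in D_2\mapsto b_1+\alpha_1+u\in D_1$, for $0\le u<\alpha_2$.

It is a bijection: $D_1$ is filled by the images of $S_1',Y_1,Y_{22}$ and $D_2$ by those of $S_2',Y_3,Y_{12}$. For example, with $\alpha=(1,1,1)$, $b=(1,1)$ both $D_i$ have length $3$, and the unit cells move as $(D_1,0)\to(D_1,1)\to(D_2,2)\to(D_2,0)\to(D_2,1)\to(D_1,2)\to(D_1,0)$, where $(D_i,m)$ is the cell $[m,m+1)$ of $D_i$.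

**Type A as a 5-interval exchange.** If $|\alpha|+2|\beta|=1$, place $C_3,C_2,C_1$ in this order in $[0,1)$. The pieces appear in the domain in the order $S_3,X_3,S_2,X_{21},X_{22},S_1,X_1$, and their images in the order $X_{22},S_3,X_1,X_3,S_2,X_{21},S_1$. The block $X_3,S_2,X_{21}$ is consecutive in both, so it moves as one interval. Hence $A(\alpha;\beta)$ is a 5-IET with
$$I_1=S_3,\quad I_2=X_3\cup S_2\cup X_{21},\quad I_3=X_{22},\quad I_4=S_1,\quad I_5=X_1$$
and image order $I_3,I_1,I_5,I_2,I_4$. The sets of the first $k$ indices are $\{3\},\{1,3\},\{1,3,5\},\{1,2,3,5\}$, never $\{1,\dots,k\}$, so the order is irreducible.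

For example, let $\alpha=(0.2,0.2,0.2)$, $\beta=(0.1,0.1)$. Then $C_3=[0,0.3)$, $C_2=[0.3,0.7)$, $C_1=[0.7,1)$; $I_1=[0,0.2)$ moves by $0.1$, $I_2=[0.2,0.6)$ by $0.2$, $I_3=[0.6,0.7)$ by $-0.6$, $I_4=[0.7,0.9)$ by $0.1$, $I_5=[0.9,1)$ by $-0.6$. The cells $[k/10,(k+1)/10)$ move in the two cycles $0\to1\to2\to4\to6\to0$ and $3\to5\to7\to8\to9\to3$. So irreducibility does not give minimality; that needs a proof later.

In general the displacements of $I_1,\dots,I_5$ are $\beta_2$, $\ \beta_1+\beta_2$, $\ -(\alpha_2+\alpha_3+\beta_1+\beta_2)$, $\ \beta_1$, $\ -(\alpha_1+\alpha_2+\beta_1+\beta_2)$. If $\beta_1,\beta_2,\alpha_2+\alpha_3$ are linearly independent over $\mathbb Q$, these span a space of dimension at least $3$ over $\mathbb Q$, and by Section 2 the map cannot be hidden in a rotation.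

## 5. Four first-return computations

We now show that the two families are closed under taking first-return maps, which is what lets us pass from scale to scale. In each of Lemmas 1–4 the first-return map of the given system to the stated subset is the stated system. The word after a new piece is its *itinerary*: the whole piece moves by translation successively through these old pieces, and returns after the last one. For example, take $A(\alpha;\beta)$ with $\alpha=(2,2,2)$, $\beta=(1,1)$, and the subset $[0,2)\subset C_1$, all of $C_2$, $[0,2)\subset C_3$. The cell $[1,2)\subset C_1$ goes to $[2,3)\subset C_1$, outside the subset, and then to $[0,1)\subset C_2$. Its itinerary is $S_1X_1$.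

**Lemma 1.** If $\alpha_j=n_j\delta_j+\bar\alpha_j$ with $n_j\in\mathbb Z_{\ge0}$, $\bar\alpha_j>0$, then $A(\alpha;\beta)$ induces $A(\bar\alpha;\beta)$ on $\bar C_j=[0,\bar\alpha_j+\delta_j)\subset C_j$. Itineraries: $\bar S_j=S_j$, $\bar X_1=S_1^{n_1}X_1$, $\bar X_3=S_3^{n_3}X_3$, $\bar X_{21}=S_2^{n_2}X_{21}$, $\bar X_{22}=S_2^{n_2}X_{22}$.

*Proof.* A point $w<\bar\alpha_j$ goes to $w+\delta_j\in\bar C_j$ at once. For $0\le u<\delta_j$, consider the points $\bar\alpha_j+u+k\delta_j$, $0\le k\le n_j$. For $k<n_j$ such a point is $<\alpha_j$, so it lies in $S_j$ and moves to the next one. For $k\ge1$ it is $\ge\bar\alpha_j+\delta_j$, hence outside $\bar C_j$. For $k=n_j$ it is $\alpha_j+u$, in an $X$-piece, and its image has a coordinate in $[0,\delta_l)\subset\bar C_l$ for the appropriate $l$, as prescribed by $A(\bar\alpha;\beta)$. $\square$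

**Lemma 2.** If $b:=\beta-\varepsilon(\alpha)>0$, then $A(\alpha;\beta)$ induces $B(\alpha;b)$ on $D_1=[0,\beta_1)\subset C_1$, $D_2=[0,\beta_2)\subset C_3$. Itineraries: $S_1'=X_1X_{21}$, $S_2'=X_3X_{22}$, $Y_1=S_1X_1X_{21}$, $Y_{12}=X_1S_2X_{22}$, $Y_3=S_3X_3X_{22}$, $Y_{22}=X_3X_{21}$.

*Proof.* Note $\beta_1=b_1+\alpha_1+\alpha_2$ and $\beta_2=b_2+\alpha_2+\alpha_3$. We write positions with the interval in parentheses; $u$ runs over the range given in the definition of type B.

* $S_1'$: $\alpha_1+(\alpha_2+u)\,(C_1)\mapsto\alpha_2+u\,(C_2)\mapsto u\,(C_1)$, since $\alpha_2+u<\beta_1$.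
* $S_2'$: $\alpha_3+(\alpha_2+u)\,(C_3)\mapsto\alpha_2+\beta_1+u\,(C_2)\mapsto u\,(C_3)$, since $\alpha_2+u<\beta_2$.
* $Y_1$: $u\,(C_1)\mapsto u+\beta_1=\alpha_1+(u+\beta_1-\alpha_1)\,(C_1)\mapsto u+\beta_1-\alpha_1=\alpha_2+(u+b_1)\,(C_2)\mapsto u+b_1\,(C_1)$. Here $0\le u+\beta_1-\alpha_1<\beta_1$ and $u+b_1<\beta_1$ because $u<\alpha_1$.
* $Y_{12}$: $\alpha_1+u\,(C_1)\mapsto u\,(C_2)\mapsto u+\beta_1+\beta_2=\alpha_2+\beta_1+(u+\beta_2-\alpha_2)\,(C_2)\mapsto u+\beta_2-\alpha_2=b_2+\alpha_3+u\,(C_3)$. Here $u<\alpha_2<\beta_1$ and $0\le u+\beta_2-\alpha_2<\beta_2$.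
* $Y_3$: $u\,(C_3)\mapsto u+\beta_2=\alpha_3+(u+\beta_2-\alpha_3)\,(C_3)\mapsto\beta_1+u+\beta_2-\alpha_3=\alpha_2+\beta_1+(u+b_2)\,(C_2)\mapsto u+b_2\,(C_3)$. Here $u<\alpha_3$.
* $Y_{22}$: $\alpha_3+u\,(C_3)\mapsto\beta_1+u=\alpha_2+(\beta_1+u-\alpha_2)\,(C_2)\mapsto\beta_1-\alpha_2+u=b_1+\alpha_1+u\,(C_1)$. Here $u<\alpha_2$.

The intermediate points lie in $C_2$, or in $C_1\setminus D_1$ (for $Y_1$), or in $C_3\setminus D_2$ (for $Y_3$). The end points lie in $D_1\sqcup D_2$ and are those prescribed by $B(\alpha;b)$. $\square$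

**Lemma 3.** If $b_i=N_i\varepsilon_i+\bar b_i$ with $N_i\in\mathbb Z_{\ge0}$, $\bar b_i>0$, then $B(\alpha;b)$ induces $B(\alpha;\bar b)$ on $\bar D_i=[0,\bar b_i+\varepsilon_i)\subset D_i$. Itineraries: $\bar S_i'=S_i'$, $\bar Y_1=Y_1S_1'^{N_1}$, $\bar Y_{12}=Y_{12}S_2'^{N_2}$, $\bar Y_3=Y_3S_2'^{N_2}$, $\bar Y_{22}=Y_{22}S_1'^{N_1}$.

*Proof.* A point $\varepsilon_i+u$ with $u<\bar b_i$ goes to $u\in\bar D_i$ at once. The $Y$-pieces start in $[0,\varepsilon_i)\subset\bar D_i$ and land at points $b_i+v$ with $0\le v<\varepsilon_i$ (where $i$ is the index of the target $D_i$). For $k<N_i$ we have $b_i+v-k\varepsilon_i\ge\bar b_i+\varepsilon_i$, so this point is outside $\bar D_i$ and in the piece $S_i'$, which subtracts $\varepsilon_i$. For $k=N_i$ the point is $\bar b_i+v\in\bar D_i$, as prescribed by $B(\alpha;\bar b)$. $\square$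

**Lemma 4.** If $a:=\alpha-\delta(b)>0$, then $B(\alpha;b)$ induces $A(a;b)$ on $C_1=[0,\alpha_1)\subset D_1$, $C_2=[\alpha_1,\alpha_1+\alpha_2)\subset D_1$, $C_3=[0,\alpha_3)\subset D_2$. Itineraries: $S_1=Y_1$, $S_2=Y_{12}Y_{22}$, $S_3=Y_3$, $X_1=Y_1$, $X_3=Y_3Y_{22}$, $X_{21}=Y_{12}Y_{22}S_1'$, $X_{22}=Y_{12}S_2'$.

*Proof.* The lengths are right: $a_j+\delta_j(b)=\alpha_j$. In particular $b_1<\alpha_1$, $b_1+b_2<\alpha_2$, $b_2<\alpha_3$. Let $w$ be the coordinate in $C_2$, so the $D_1$-position is $\alpha_1+w$.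

* $z\in C_1$: $Y_1$ gives $b_1+z$. If $z<a_1$ this is in $C_1$. If $z=a_1+u$, $u<b_1$, it is $\alpha_1+u$, that is, $w=u$ in $C_2$.
* $z\in C_3$: $Y_3$ gives $b_2+z$. If $z<a_3$ this is in $C_3$. If $z=a_3+u$, $u<b_2$, it is $\alpha_3+u\in D_2\setminus C_3$, with $u<\alpha_2$, and $Y_{22}$ gives $b_1+\alpha_1+u$, that is, $w=b_1+u$ in $C_2$.
* $w\in C_2$: $Y_{12}$ gives $b_2+\alpha_3+w\in D_2\setminus C_3$. Suppose first $w<\alpha_2-b_2=a_2+b_1$. Then $b_2+w<\alpha_2$ and $Y_{22}$ gives the $D_1$-position $b_1+\alpha_1+b_2+w$. If $w<a_2$, this is the point of $C_2$ with coordinate $w+b_1+b_2$. If $w=a_2+u$, $u<b_1$, it is $\varepsilon_1+u$, outside $C_1\cup C_2$, and $S_1'$ gives $u\in C_1$.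
* If instead $w=a_2+b_1+u$, $u<b_2$, then $b_2+\alpha_3+w=\alpha_3+\alpha_2+u=\varepsilon_2+u$, and $S_2'$ gives $u\in C_3$. $\square$

**Towers.** Let the induced map of $T$ on some base, with pieces $P$, have constant return time $h(P)$ on each piece. The sets $T^iP$, $0\le i<h(P)$, are the *levels* over $P$, and their union is the *tower* over $P$. We say that a system is *good* if $T^i|_P$ is a translation for $0\le i\le h(P)$ for every piece $P$, and if the levels of all pieces partition $[0,1)$. The next lemma lets us carry this property from scale to scale.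

**Lemma 5.** In Lemmas 1–4, if the old system is a good induced system of $T$, so is the new one. The return time of a new piece is the sum of $h$ over its itinerary, and the tower over a new piece is contained in the union of the towers over the old pieces in its itinerary.

*Proof.* Let $f$ be the old map, and let $Q$ be a new piece with itinerary $P_1\dots P_m$. So $f^{l-1}Q\subset P_l$ for $1\le l\le m$, and $f^lQ$ misses the new base for $1\le l<m$. We first show that the sets $f^lQ$ ($0\le l<m(Q)$), over all $Q$, partition the old base.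

They are disjoint. If $f^lp=f^{l'}p'$ with $l<l'$, injectivity gives $p=f^{l'-l}p'$, and $p'$ would return to the new base too early; if $l=l'$, then $p=p'$. Their total length is that of the old base:

* Lemma 1: $\sum\bar\alpha_j+\sum(n_j+1)\delta_j=\sum(\alpha_j+\delta_j)$.
* Lemma 2: $2|b|+3\alpha_1+(3+2)\alpha_2+3\alpha_3=|\alpha|+2|\beta|$, because $|\beta|=|b|+\alpha_1+2\alpha_2+\alpha_3$.
* Lemma 3: $\sum\bar b_i+\sum(N_i+1)\varepsilon_i=\sum(b_i+\varepsilon_i)$.
* Lemma 4: $a_1+2a_2+a_3+(1+3)b_1+(2+2)b_2=|b|+\alpha_1+2\alpha_2+\alpha_3$, because $\alpha=a+\delta(b)$.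

The uncovered part is a finite union of half-open intervals of total length $0$, hence empty.

Now let $0\le i<\sum_lh(P_l)$ and write $i=h(P_1)+\dots+h(P_{l-1})+i'$ with $0\le i'<h(P_l)$. Then $T^iQ=T^{i'}(f^{l-1}Q)\subset T^{i'}P_l$. This gives the containment of towers, and $T^i|_Q$ is a composition of translations. The sets $f^{l-1}Q$ that lie in a given old piece $P$ partition $P$, so their images under $T^{i'}$ partition the level $T^{i'}P$. As the old levels partition $[0,1)$, so do the new ones. $\square$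

## 6. Stages, towers and the transfer of mass

**Running through the scales.** Define injective linear maps
$$\Phi_n(\bar\alpha,b)=(\alpha,\beta):\quad\beta=b+\varepsilon(\bar\alpha),\quad\alpha_j=n_j\delta_j(\beta)+\bar\alpha_j;$$
$$\Psi_N(\alpha,\beta)=(\bar\alpha,b):\quad\bar\alpha=\alpha+\delta(\beta),\quad b_i=N_i\varepsilon_i(\bar\alpha)+\beta_i.$$
They undo the inductions: $\bar\alpha_j=\alpha_j-n_j\delta_j(\beta)$, $b=\beta-\varepsilon(\bar\alpha)$ inverts $\Phi_n$, and $\beta_i=b_i-N_i\varepsilon_i(\bar\alpha)$, $\alpha=\bar\alpha-\delta(\beta)$ inverts $\Psi_N$.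

In this section and the next two, suppose that $n^t\in\mathbb Z^3_{\ge1}$, $N^t\in\mathbb Z^2_{\ge1}$ and positive vectors satisfy, for all $t\ge0$,
$$(\alpha^t,\beta^t)=\Phi_{n^t}(\bar\alpha^t,b^t),\qquad(\bar\alpha^t,b^t)=\Psi_{N^t}(\alpha^{t+1},\beta^{t+1}),\qquad|\alpha^0|+2|\beta^0|=1.$$
Let $T=A(\alpha^0;\beta^0)$ on $[0,1)$. This is *A-stage* $0$, with $h\equiv1$; it is good. From A-stage $t$, the system $A(\alpha^t;\beta^t)$, Lemmas 1 and 2 give the induced system $B(\bar\alpha^t;b^t)$, *B-stage* $t$; the hypothesis holds as $\beta^t-\varepsilon(\bar\alpha^t)=b^t>0$. Lemma 3 gives $B(\bar\alpha^t;\beta^{t+1})$, and Lemma 4 gives $A(\alpha^{t+1};\beta^{t+1})$, which is A-stage $t+1$; here $\bar\alpha^t-\delta(\beta^{t+1})=\alpha^{t+1}>0$. By Lemma 5 all stages are good. The bases are actual subintervals of $[0,1)$, and reading off the four lemmas,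
$$D_1^t=[0,\beta_1^t)\subset C_1^t,\quad D_2^t\subset C_3^t,\quad C_1^{t+1}\subset D_1^t,\quad C_2^{t+1}=[\bar\alpha_1^t,\bar\alpha_1^t+\bar\alpha_2^t)\subset D_1^t,\quad C_3^{t+1}\subset D_2^t.\tag{1}$$
Put $\varepsilon^t=\varepsilon(\bar\alpha^t)$ and $\delta^t=\delta(\beta^t)$. Then
$$\beta_i^t=b_i^t+\varepsilon_i^t=(N_i^t+1)\varepsilon_i^t+\beta_i^{t+1},\qquad\alpha_j^t=n_j^t\delta_j^t+\bar\alpha_j^t>\delta_j^t.\tag{2}$$

Let $q_j^t=h(S_j)$ at A-stage $t$ and $r_i^t=h(S_i')$ at B-stage $t$. Let $H_t$, $H_t'$ be the maximal return times at A-stage $t$, B-stage $t$. Put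
$$s_0=0,\qquad s_{t+1}=s_t+k_t,\qquad k_t=n_2^tq_2^t+h^t(X_{21}).$$
All these numbers are computed from itineraries, so they depend on the integers only: $H_t,s_t$ depend only on $(n^r,N^r)_{r<t}$, and $H_t',s_{t+1}$ only on these and $n^t$. This will allow us to choose lengths after return times.

Composing Lemmas 1 and 2, B-stage $t$ in terms of A-stage $t$ is
$$S_1'=S_1^{n_1}X_1S_2^{n_2}X_{21},\qquad S_2'=S_3^{n_3}X_3S_2^{n_2}X_{22},\tag{3}$$
and composing Lemmas 3 and 4, A-stage $t+1$ in terms of B-stage $t$ is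
$$S_1=Y_1S_1'^{N_1},\qquad S_2=Y_{12}S_2'^{N_2}Y_{22}S_1'^{N_1},\qquad S_3=Y_3S_2'^{N_2},\tag{4}$$
where $n=n^t$, $N=N^t$.

**Definition (the towers of the proof).** $U_j^t$ is the tower over $S_j$ at A-stage $t$, with mass $A_j^t=|U_j^t|=\alpha_j^tq_j^t$; $R_A^t$ is the union of the towers over the four $X$-pieces. $V_i^t$ is the tower over $S_i'$ at B-stage $t$, with mass $B_i^t=|V_i^t|=b_i^tr_i^t$; $R_B^t$ is the union of the towers over the four $Y$-pieces. Thus
$$[0,1)=U_1^t\sqcup U_2^t\sqcup U_3^t\sqcup R_A^t=V_1^t\sqcup V_2^t\sqcup R_B^t.$$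

**One-way passage.** In (3), $S_1'$ does not visit $S_3$ and $S_2'$ does not visit $S_1$. In (4), $S_1$ does not visit $S_2'$ and $S_3$ does not visit $S_1'$. By Lemma 5,
$$V_1^t\cap U_3^t=V_2^t\cap U_1^t=\emptyset,\qquad U_1^{t+1}\cap V_2^t=U_3^{t+1}\cap V_1^t=\emptyset.\tag{5}$$

**Lemma 6.** We have
$$B_1^t\le A_1^t+\frac{b_1^t}{b_1^t+b_2^t}A_2^t+|R_A^t|,\qquad B_2^t\le A_3^t+\frac{b_2^t}{b_1^t+b_2^t}A_2^t+|R_A^t|,\tag{6}$$
and, with $\alpha=\alpha^{t+1}$,
$$A_1^{t+1}\le\frac{\alpha_1}{\alpha_1+\alpha_2}B_1^t+|R_B^t|,\qquad A_3^{t+1}\le\frac{\alpha_3}{\alpha_2+\alpha_3}B_2^t+|R_B^t|,$$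
$$A_2^{t+1}\le\frac{\alpha_2}{\alpha_1+\alpha_2}B_1^t+\frac{\alpha_2}{\alpha_2+\alpha_3}B_2^t+|R_B^t|.\tag{7}$$

*Proof.* The aim is to make the splitting picture of Section 3 exact as inequalities. By (3), $r_1=n_1q_1+n_2q_2+h(X_1)+h(X_{21})$. Multiply by $b_1$ and use $n_j\delta_j\le\alpha_j$ and $b_i\le\beta_i$:

* $b_1n_1q_1\le\delta_1n_1q_1\le\alpha_1q_1=A_1$;
* $b_1n_2q_2=\frac{b_1}{\delta_2}\,\delta_2n_2q_2\le\frac{b_1}{\delta_2}A_2\le\frac{b_1}{b_1+b_2}A_2$, since $\delta_2=\beta_1+\beta_2\ge b_1+b_2$;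
* $b_1(h(X_1)+h(X_{21}))\le\beta_1(h(X_1)+h(X_{21}))\le|R_A|$, since $X_1$ and $X_{21}$ have length $\beta_1$.

This is the first part of (6). The second is the same with $r_2=n_3q_3+n_2q_2+h(X_3)+h(X_{22})$, $\delta_3=\beta_2\ge b_2$, and $X_3,X_{22}$ of length $\beta_2$.

For (7), (4) gives $q_1^{t+1}=h(Y_1)+N_1r_1$. Here $N_1\varepsilon_1\le b_1$, and $\varepsilon_1=\bar\alpha_1+\bar\alpha_2\ge\alpha_1+\alpha_2$ because $\bar\alpha\ge\alpha$. So $\alpha_1N_1r_1\le\frac{\alpha_1}{\varepsilon_1}b_1r_1\le\frac{\alpha_1}{\alpha_1+\alpha_2}B_1$, and $\alpha_1h(Y_1)\le\bar\alpha_1h(Y_1)\le|R_B|$ because $Y_1$ has length $\bar\alpha_1$. Likewise $q_3^{t+1}=h(Y_3)+N_2r_2$ with $N_2\varepsilon_2\le b_2$, $\varepsilon_2\ge\alpha_2+\alpha_3$, and $Y_3$ of length $\bar\alpha_3$. Finally $q_2^{t+1}=h(Y_{12})+N_2r_2+h(Y_{22})+N_1r_1$, where $\alpha_2N_2r_2\le\frac{\alpha_2}{\alpha_2+\alpha_3}B_2$, $\alpha_2N_1r_1\le\frac{\alpha_2}{\alpha_1+\alpha_2}B_1$ and $\alpha_2(h(Y_{12})+h(Y_{22}))\le|R_B|$, since $Y_{12},Y_{22}$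 have length $\bar\alpha_2\ge\alpha_2$. $\square$

## 7. Minimality, and a point that enters the middle tower early

**Lemma 7.** For any sequence as in Section 6, every forward orbit of $T$ is dense; in particular $T$ is minimal.

*Proof.*

**Step 1: every forward orbit visits $C_1^t$ and $C_3^t$ infinitely often.** This is to rule out that an orbit gets stuck in part of the base. Every point lies in some level of A-stage $t+1$, so its forward orbit meets the base of A-stage $t+1$. From $C_1^{t+1}$ or $C_3^{t+1}$ the induced map moves right by a fixed amount until it reaches $X_1$ or $X_3$, and then goes to $C_2^{t+1}$. So every forward orbit visits $C_2^{t+1}\subset D_1^t\subset C_1^t$, by (1). Moreover $C_2^{t+1}=[\bar\alpha_1^t,\bar\alpha_1^t+\bar\alpha_2^t)$ is the piece $\bar Y_{12}$ of $B(\bar\alpha^t;\beta^{t+1})$, so the induced map sends it into $D_2^t\subset C_3^t$. Apply this to all forward iterates of the given point.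

**Step 2: every forward orbit visits every level of A-stage $t$.** This is to get density at scale $t$. In the base of A-stage $t$ the orbit leaves $C_1$ only through $X_1$ and enters it only through $X_{21}$; it leaves $C_3$ only through $X_3$ and enters it only through $X_{22}$. By Step 1 it visits all four $X$-pieces. After $X_{21}$, $X_{22}$, $X_1$ it lies in $[0,\beta_1)\subset C_1$, $[0,\beta_2)\subset C_3$, $[0,\beta_1)\subset C_2$, hence in $S_1,S_3,S_2$ respectively, because $\alpha_j^t>\delta_j^t$ by (2). So all seven pieces, and then all levels, are visited.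

**Step 3: level lengths tend to $0$.** This turns visits to levels into density. As $n_j,N_i\ge1$, (3) and (4) give $q_1^{t+1}>r_1^t>q_1^t$, $q_2^{t+1}>r_1^t>q_2^t$, $q_3^{t+1}>r_2^t>q_3^t$. So $q_j^t\to\infty$. Since $\alpha_j^tq_j^t\le1$, $\alpha_j^t\to0$, and $\beta_i^t\le\delta_2^t<\alpha_2^t\to0$. A nonempty open interval $O\subset(0,1)$ contains the level through its midpoint once all levels are shorter than $|O|/2$, and every forward orbit visits that level. $\square$

**Lemma 8.** Let $E_t=[0,\beta_1^t)\subset C_2^t$ (coordinate in $C_2^t$). There is a point $x\in[0,1)$ with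
$$T^{s_t}x\in E_t\quad\text{for all }t\ge0.\tag{8}$$

*Proof.* The aim is an orbit that sits at the left end of $C_2^t$ at the controlled time $s_t$, for all $t$ at once. By (1), in the coordinate of $C_1^t$ we have $E_{t+1}=[\bar\alpha_1^t,\bar\alpha_1^t+\beta_1^{t+1})\subset D_1^t$. By Lemma 1, for $0\le u<\beta_1^t$ the point $\bar\alpha_2^t+u\in C_2^t$ has itinerary $S_2^{n_2}X_{21}$ and is sent to $u\in C_1^t$ by $T^{k_t}$, as a translation on this piece. By (2), $\bar\alpha_1^t+\beta_1^{t+1}<\beta_1^t$, so we may take $u\in E_{t+1}$. Since $\bar\alpha_1^t+\bar\alpha_2^t=\varepsilon_1^t$, $T^{k_t}$ translates $[\varepsilon_1^t,\varepsilon_1^t+\beta_1^{t+1})\subset C_2^t$ onto $E_{t+1}$.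

This interval lies in $E_t$, with gap $\varepsilon_1^t>0$ on the left and, by (2), gap $\beta_1^t-\varepsilon_1^t-\beta_1^{t+1}=N_1^t\varepsilon_1^t>0$ on the right. So, pulling back step by step, there are intervals $F_0=E_0\supset F_1\supset\cdots$ such that $T^{s_t}$ translates $F_t$ onto $E_t$, $\overline{F_{t+1}}\subset\operatorname{int}F_t$, and $|F_t|=\beta_1^t\to0$. Then $\bigcap_tF_t=\bigcap_t\overline{F_t}$ is a single point, which is our $x$. $\square$

## 8. Sweeping towers with the orbit of $x$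

Here the computation at the start of Section 3 becomes precise.

**Lemma 9.** Suppose $T^\sigma x\in C_j^t$ has coordinate $w_0\in[0,\delta_j^t)$. For every $y\in U_j^t$ there is $i\ge0$ with
$$|T^ix-y|\le2\delta_j^t\qquad\text{and}\qquad i\,|T^ix-y|\le2A_j^t+2\delta_j^t(\sigma+q_j^t).$$

*Proof.* Drop $t$. Write $y=T^{i'}z$ with $z\in[0,\alpha_j)=S_j$ and $0\le i'<q_j$. Let $k=\lfloor z/\delta_j\rfloor$. If $w_0+k\delta_j<\alpha_j$, let $k'=k$. Otherwise $k\ge1$, because $w_0<\delta_j<\alpha_j$; let $k'=k-1$, so that $w_0+k'\delta_j<k\delta_j\le z<\alpha_j$. In both cases the orbit makes $k'$ rounds through $S_j$, and $T^{\sigma+k'q_j}x=w_0+k'\delta_j\in S_j$ is within $2\delta_j$ of $z$. Since $T^{i'}$ is a translation on $S_j$, the time $i=\sigma+k'q_j+i'$ gives $|T^ix-y|\le2\delta_j$. Also $i\le\sigma+(\alpha_j/\delta_j+1)q_j$; multiply by $2\delta_j$ and use $\alpha_jq_j=A_j$. $\square$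

**Lemma 10.** Let $x$ be as in Lemma 8. For each $t$:

* (K1) each $y\in U_2^t$ has some $i$ with $i|T^ix-y|\le2A_2^t+2|\beta^t|(s_t+H_t)$;
* (K2) each $y\in U_1^t$ has some $i$ with $i|T^ix-y|\le2A_1^t+2A_2^t+2|\beta^t|(s_t+2H_t)$;
* (K3) each $y\in V_2^t$ has some $i$ with $i|T^ix-y|\le B_2^t+|\bar\alpha^t|(s_{t+1}+2H_t')$.

In all cases $i$ can be chosen such that also $|T^ix-y|\le2\max(|\beta^t|,|\bar\alpha^t|)$.

*Proof.* (K1): by (8), $T^{s_t}x\in E_t\subset[0,\delta_2^t)\subset C_2^t$. Apply Lemma 9 with $j=2$, $\sigma=s_t$, $\delta_2^t=|\beta^t|$.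

(K2): after the middle tower the orbit enters $C_1^t$. By (8) and (1), $T^{s_{t+1}}x\in E_{t+1}\subset D_1^t=[0,\beta_1^t)=[0,\delta_1^t)\subset C_1^t$. Apply Lemma 9 with $j=1$ and $\sigma=s_{t+1}=s_t+n_2q_2+h(X_{21})$. The bound is $2A_1+2\delta_1(s_t+n_2q_2+h(X_{21})+q_1)$, where $\delta_1\le|\beta|$ and $\delta_1n_2q_2\le\delta_2n_2q_2\le\alpha_2q_2=A_2$.

(K3): at B-stage $t$ the orbit is sent to the right end of $D_2$ and then drifts to the left. We have $T^{s_{t+1}}x\in E_{t+1}=[\bar\alpha_1,\bar\alpha_1+\beta_1^{t+1})\subset[\bar\alpha_1,\bar\alpha_1+\bar\alpha_2)$, because $\bar\alpha_2=\alpha_2^{t+1}+\delta_2^{t+1}>\beta_1^{t+1}$. This is the piece $Y_{12}$ of B-stage $t$. After $h(Y_{12})$ further steps the orbit is at some $v_0\in[b_2,b_2+\varepsilon_2)\subset D_2$, and after $kr_2$ more steps at $v_0-k\varepsilon_2$, as long as the previous positions are $\ge\varepsilon_2$, that is, in $S_2'$. Note $b_2\ge N_2\varepsilon_2\ge\varepsilon_2$.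

Let $y=T^{i'}z$ with $z\in[\varepsilon_2,\varepsilon_2+b_2)$, $0\le i'<r_2$. If $z>v_0$ take $k=0$; then $v_0\ge b_2\ge\varepsilon_2$ and $0<z-v_0<\varepsilon_2$. If $z\le v_0$ take $k=\lfloor(v_0-z)/\varepsilon_2\rfloor$; then $k\le b_2/\varepsilon_2$, because $v_0<b_2+\varepsilon_2$ and $z\ge\varepsilon_2$, and $v_0-k\varepsilon_2\in[z,z+\varepsilon_2)$. In both cases $v_0-k\varepsilon_2\ge\varepsilon_2$ lies in $S_2'$, within $\varepsilon_2$ of $z$, and $T^{i'}$ is a translation on $S_2'$. So $i=s_{t+1}+h(Y_{12})+kr_2+i'$ satisfies $|T^ix-y|\le\varepsilon_2\le|\bar\alpha|$, and $i\varepsilon_2\le b_2r_2+\varepsilon_2(s_{t+1}+h(Y_{12})+r_2)$, which is at most the stated bound.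

The distances obtained are at most $2\delta_2=2|\beta|$, $2\delta_1\le2|\beta|$ and $|\bar\alpha|$. $\square$

## 9. Choosing integers after tolerances, tolerances after return times

**Targets.** Let $\eta_w=2^{-w-5}$ for $w\ge1$, and let $K_w\ge1$ be an integer with $(1-\eta_w/2)^{K_w}\le\eta_w$. Put $\tau_0=-1$, $\tau_w=\tau_{w-1}+K_w+1$. *Window* $w$ is $\{\tau_{w-1}+1,\dots,\tau_w\}$. For $t$ in it put $\eta(t)=\eta_w$; this is nonincreasing in $t$. With $\eta=\eta(t)$, the targets are

* for $t\ne\tau_w$ (*regular*): $p^t=\frac{(1-\eta,\ \eta,\ 1-\eta)}{2-\eta}$, $\ g^t=(\eta,1-\eta)$;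
* for $t=\tau_w$ (*reset*): $p^t=\frac{(1,1,\eta)}{2+\eta}$, $\ g^t=(1-\eta,\eta)$.

We want $\alpha^t$ nearly proportional to $p^t$ with $\beta^t$ tiny, and $b^t$ nearly proportional to $g^t$ with $\bar\alpha^t$ tiny. So define closed cones
$$\Omega_A(p,\kappa)=\{(\alpha,\beta)\in\mathbb R^5_{\ge0}\setminus0:\ |\alpha_j-p_j|\alpha||\le\kappa|\alpha|\ \forall j,\ |\beta|\le\kappa|\alpha|\},$$
$$\Omega_B(g,\kappa)=\{(\bar\alpha,b)\in\mathbb R^5_{\ge0}\setminus0:\ |b_i-g_i|b||\le\kappa|b|\ \forall i,\ |\bar\alpha|\le\kappa|b|\}$$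
(closed after adding $0$). On $\Omega_A$ we have $|\alpha|>0$, and on $\Omega_B$ we have $|b|>0$.

**Lemma 11.** Let $p,g$ be positive probability vectors and $\kappa>0$. There is $n\in\mathbb Z_{\ge1}^3$ with $\Phi_n(\Omega_B(g,\kappa'))\subset\Omega_A(p,\kappa)$ for all sufficiently small $\kappa'>0$. There is $N\in\mathbb Z_{\ge1}^2$ with $\Psi_N(\Omega_A(p,\kappa'))\subset\Omega_B(g,\kappa)$ for all sufficiently small $\kappa'>0$.

*Proof.* The integers let us aim at any direction. Let $M>4/\kappa$ and $n_j=\lceil Mp_j/\delta_j(g)\rceil\ge1$. Then $\Phi_n(0,g)=(\alpha,g)$ with $\alpha_j=n_j\delta_j(g)$, and $Mp_j\le\alpha_j\le Mp_j+1$ because $\delta_j(g)\le1$. So $M\le|\alpha|\le M+3$, whence $|\alpha_j-p_j|\alpha||\le4\le4|\alpha|/M<\kappa|\alpha|$, and $|g|=1\le|\alpha|/M<\kappa|\alpha|$. The inequalities defining $\Omega_A(p,\kappa)$ hold strictly at $\Phi_n(0,g)$. The compact sets $\Omega_B(g,\kappa')\cap\{|b|=1\}$ shrink to the point $(0,g)$ as $\kappa'\to0$. By continuity their images satisfy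 the inequalities for small $\kappa'$, and by homogeneity so does the whole cone.

The second part is identical with $N_i=\lceil Mg_i/\varepsilon_i(p)\rceil$: $\Psi_N(p,0)=(p,(N_i\varepsilon_i(p))_i)$, with $Mg_i\le N_i\varepsilon_i(p)\le Mg_i+1$ since $\varepsilon_i(p)\le1$, and the sets $\Omega_A(p,\kappa')\cap\{|\alpha|=1\}$ shrink to $(p,0)$. $\square$

**Inductive choice.** We choose $\kappa_0,n^0,\kappa_0',N^0,\kappa_1,n^1,\kappa_1',N^1,\dots$ in this order; write $\eta=\eta(t)$.

When $\kappa_t$ is to be chosen, $H_t$ and $s_t$ are known. Take $0<\kappa_t<\min_jp_j^t$ so small that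

* (i) $(\alpha,\beta)\in\Omega_A(p^t,\kappa_t)$ implies, for regular $t$, $\frac{\alpha_2}{\alpha_1+\alpha_2}\le2\eta$, $\frac{\alpha_2}{\alpha_2+\alpha_3}\le2\eta$ and $\frac{\alpha_1}{\alpha_1+\alpha_2}\le1-\frac\eta2$; and for reset $t$, $\frac{\alpha_3}{\alpha_2+\alpha_3}\le2\eta$. This is possible since the values at $p^t$ are $\eta,\ \eta,\ 1-\eta$ and $\frac\eta{1+\eta}$;
* (ii) $\kappa_t(s_t+4H_t)\le\eta(t+1)^2$, $\ 4H_t\,\varphi(\kappa_t)\le2^{-t}$, $\ \kappa_t\le2^{-t}$;
* (iii) if $t\ge1$: $\Psi_{N^{t-1}}(\Omega_A(p^t,\kappa_t))\subset\Omega_B(g^{t-1},\kappa_{t-1}')$, possible by the choice of $N^{t-1}$ below.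

Take $n^t$ from Lemma 11 for $\Omega_A(p^t,\kappa_t)$ and $g^t$. Now $H_t'$ and $s_{t+1}$ are known. Take $\kappa_t'>0$ so small that

* (i') $(\bar\alpha,b)\in\Omega_B(g^t,\kappa_t')$ implies $\frac{b_1}{b_1+b_2}\le2\eta$ for regular $t$, and $\frac{b_2}{b_1+b_2}\le2\eta$ for reset $t$ (the value at $g^t$ is $\eta$);
* (ii') $\kappa_t'(s_{t+1}+4H_t')\le\eta(t+1)^2$, $\ 4H_t'\,\varphi(\kappa_t')\le2^{-t}$, $\ \kappa_t'\le2^{-t}$;
* (iii') $\Phi_{n^t}(\Omega_B(g^t,\kappa_t'))\subset\Omega_A(p^t,\kappa_t)$.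

Finally take $N^t$ from Lemma 11 for $\Omega_B(g^t,\kappa_t')$ and $p^{t+1}$.

**Existence of the lengths.** We now need vectors that realize all these integers. By (iii) and (iii') the sets
$$\Phi_{n^0}\Psi_{N^0}\cdots\Phi_{n^{t-1}}\Psi_{N^{t-1}}\big(\Omega_A(p^t,\kappa_t)\big)\cap\{|\alpha|+2|\beta|=1\}$$
decrease in $t$. Each is nonempty (rescale any vector of the cone) and compact: the cone $\Omega_A\cup\{0\}$ is closed, its image under an injective linear map is closed, and the normalization bounds nonnegative vectors. So there is $(\alpha^0,\beta^0)$ in the intersection. By injectivity its preimages are unique and consistent, and give $(\alpha^t,\beta^t)\in\Omega_A(p^t,\kappa_t)$ and $(\bar\alpha^t,b^t)=\Psi_{N^t}(\alpha^{t+1},\beta^{t+1})\in\Omega_B(g^t,\kappa_t')$ for all $t$, related as in Section 6.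

All vectors are positive. Indeed $\alpha_j^t\ge(p_j^t-\kappa_t)|\alpha^t|>0$ for all $t$; so $\bar\alpha^t\ge\alpha^{t+1}>0$, $b_i^t\ge N_i^t\varepsilon_i(\bar\alpha^t)>0$, and $\beta^t\ge b^t>0$. Sections 6–8 apply and give a minimal 5-IET $T$, with image order $I_3,I_1,I_5,I_2,I_4$, and a point $x$.

**Thin rests.** The bases lie in $[0,1)$, so $|\alpha^t|,|b^t|\le1$, and hence
$$|\beta^t|\le\kappa_t,\qquad|\bar\alpha^t|\le\kappa_t'.\tag{9}$$
$R_A^t$ is a union of at most $4H_t$ intervals of length $\le\kappa_t$, and $R_B^t$ of at most $4H_t'$ intervals of length $\le\kappa_t'$. By (ii) and (ii'),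
$$|R_A^t|,\ |R_B^t|\le\eta(t+1)^2.\tag{10}$$

## 10. Every point outside the rests is caught: proof of Theorem 1

Fix $w\ge2$. Put $\eta=\eta_w$, $\zeta=\eta_{w-1}=2\eta$, $\rho=\tau_{w-1}$ and $e=\tau_w-1=\rho+K_w$. Then $\rho\ge\tau_1=K_1\ge1$ is a reset stage with $\eta(\rho)=\zeta$, and all $t$ with $\rho<t\le e$ are regular with $\eta(t)=\eta$. Masses are at most $1$, and $B_1^t+B_2^t\le1$.

**Step 1: after the reset, $V_2$ is small: $B_2^\rho\le12\eta$.** This is what makes (K3) useful. By (7), (i) for the reset stage $\rho$, and (10), $A_3^\rho\le2\zeta B_2^{\rho-1}+\eta(\rho)^2\le2\zeta+\zeta^2\le3\zeta$. By (6), (i') and (10), $B_2^\rho\le A_3^\rho+2\zeta A_2^\rho+\eta^2\le3\zeta+2\zeta+\zeta^2\le6\zeta=12\eta$.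

**Step 2: the middle tower is always small: $A_2^t\le3\eta$ for $\rho<t\le e$.** This is for (K1). By (7), (i) and (10), $A_2^t\le2\eta(B_1^{t-1}+B_2^{t-1})+\eta(t)^2\le2\eta+\eta^2\le3\eta$.

**Step 3: tower $1$ drains: $A_1^e\le18\eta$.** This is for (K2). For $\rho<t\le e$, (7) gives $A_1^t\le(1-\frac\eta2)B_1^{t-1}+\eta^2$. Then (6), (i') and Step 2 give
$$B_1^t\le A_1^t+2\eta A_2^t+\eta^2\le\big(1-\tfrac\eta2\big)B_1^{t-1}+8\eta^2 .$$
Iterating, with $8\eta^2\sum_{k\ge0}(1-\frac\eta2)^k=16\eta$ and $B_1^\rho\le1$, we get $B_1^{\rho+m}\le(1-\frac\eta2)^m+16\eta$ for $0\le m\le K_w$. Use this with $m=K_w-1$, that is, at $t=e-1$: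
$$A_1^e\le\big(1-\tfrac\eta2\big)B_1^{e-1}+\eta^2\le\big(1-\tfrac\eta2\big)^{K_w}+16\eta+\eta^2\le18\eta.$$

**Step 4: the catching claim.** This combines the three bounds with the one-way passage. *If $y$ lies in none of $R_B^\rho$ and $R_A^t,R_B^t$ ($\rho<t\le e$), then for some $i$ we have $i|T^ix-y|\le43\eta_w$ and $|T^ix-y|\le2\max_{\rho\le t\le e}\max(\kappa_t,\kappa_t')$.*

The second bound comes from Lemma 10 and (9) in each case. For the first, recall from (9), (ii), (ii') that $|\beta^t|(s_t+4H_t)$ and $|\bar\alpha^t|(s_{t+1}+4H_t')$ are at most $\eta(t+1)^2\le\eta^2$ for $\rho\le t\le e$.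

* If $y\in V_2^\rho$, (K3) and Step 1 give $i|T^ix-y|\le12\eta+\eta^2$.
* If $y\in U_2^t$ for some $\rho<t\le e$, (K1) and Step 2 give at most $6\eta+2\eta^2$.
* Otherwise $y\in V_1^\rho$, because $y\notin R_B^\rho\cup V_2^\rho$, and $y\notin U_2^t$ for all $\rho<t\le e$. Suppose $y\in V_1^{t-1}$ with $\rho<t\le e$. By (5), $y\notin U_3^t$; also $y\notin U_2^t\cup R_A^t$; so $y\in U_1^t$. By (5) again $y\notin V_2^t$; also $y\notin R_B^t$; so $y\in V_1^t$. By induction $y\in U_1^e$, and (K2) gives at most $2\cdot18\eta+2\cdot3\eta+2\eta^2\le43\eta$.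

**Step 5: letting $w\to\infty$.** This turns the claim into a statement on $\mathrm{BA}(T,x)$. Let $y\notin\limsup_t(R_A^t\cup R_B^t)$, and let $y$ not lie on the forward orbit of $x$. Only finitely many rest sets contain $y$, so Step 4 applies for every large $w$ and gives $i_w$ with $i_w|T^{i_w}x-y|\le43\eta_w\to0$ and $|T^{i_w}x-y|\to0$, as $\kappa_t,\kappa_t'\le2^{-t}$. If $i_w\not\to\infty$, some fixed $i$ would occur for infinitely many $w$, giving $T^ix=y$, which is excluded. So $i_w\to\infty$ and $\liminf_ii|T^ix-y|=0$. Therefore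
$$\mathrm{BA}(T,x)\subset\{T^ix:i\ge0\}\ \cup\ \limsup_{t\to\infty}(R_A^t\cup R_B^t).$$

**Step 6: the right side is $\mathcal H^\varphi$-null.** This finishes the proof. The orbit is countable, hence null. For each $t_0$ the limsup set is covered by the intervals that make up $R_A^t,R_B^t$, $t\ge t_0$. Their lengths are at most $2^{-t_0}$, and, $\varphi$ being nondecreasing, the $\varphi$-sum is at most
$$\sum_{t\ge t_0}\big(4H_t\varphi(\kappa_t)+4H_t'\varphi(\kappa_t')\big)\le\sum_{t\ge t_0}2^{1-t}\ \longrightarrow\ 0\qquad(t_0\to\infty).$$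
So $\mathcal H^\varphi(\mathrm{BA}(T,x))=0$. For $\varphi(r)=1/\log(1/r)$ near $0$, the example in Section 1 gives $\dim_H\mathrm{BA}(T,x)=0$. This proves Theorem 1. $\blacksquare$

## 11. From five intervals to any larger number

*Proof of Theorem 2.* Part (a) was proved in Section 1. For (b), take $T,x$ from Theorem 1 and subdivide $I_2$ into $d-4$ consecutive intervals. The map, hence its minimality and the set $\mathrm{BA}(T,x)$, is unchanged, and there are now $4+(d-4)=d$ intervals. The new permutation is irreducible: if for some $k<d$ the first $k$ images were those of the first $k$ intervals, $T$ would map some $[0,c)$ with $0<c<1$ onto itself, and the orbit of $0$ would not be dense. $\blacksquare$
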